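\title{Approximate Steiner trees in space: the length excess is not linear in the angle error}

\begin{abstract}
A full Steiner tree $T$ in $\mathbb{R}^d$ is $\varepsilon$-approximate if all angles at its Steiner points differ from $2\pi/3$ by at most $\varepsilon$. We compare the length of $T$ with the length of the shortest tree with the same terminals and the same topology, and ask for bounds on the relative excess that do not depend on the number of terminals. In the plane the relative excess is less than $5\varepsilon$. For $d\ge3$ no bound $C_d\varepsilon$ holds, even among trees whose topology is that of a minimum Steiner tree of their terminals. Without this restriction on the topology, the largest relative excess has order exactly $\varepsilon^{2/3}$ for $d\ge 3$.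
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge2$. A \emph{Steiner topology} for $n$ terminals is a tree $\mathcal{T}$ with $n$ labeled vertices $t_1,\dots,t_n$ of degree at most $3$, the \emph{terminals}, in which all other vertices, the \emph{Steiner points}, have degree exactly $3$. It is \emph{full} if every terminal has degree $1$. Let $P=(p_1,\dots,p_n)$ be a family of points of $\mathbb{R}^d$, repetitions allowed. A \emph{tree with topology $\mathcal{T}$ on $P$} places each $t_i$ at $p_i$, places each Steiner point anywhere in $\mathbb{R}^d$, and draws each edge as a straight segment. Edges may cross. The tree is \emph{degenerate} if some edge has length $0$. Its length $L(T)$ is the sum of the Euclidean lengths of its edges. For a tree $T$ with topology $\mathcal{T}$, we write $S(T)$ for the shortest tree, degenerate or not, with topology $\mathcal{T}$ on the terminals of $T$; it is known that $S(T)$ is unique. A \emph{minimum Steiner tree} of $P$ is a straight-line tree of least length among all those that interconnect $P$.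

For a fixed topology the length is a convex function of the positions of the Steiner points. At a non-degenerate tree it is differentiable, and its gradient with respect to a Steiner point $v$ is minus the sum of the three unit vectors that point from $v$ along its edges. Three unit vectors have sum $0$ exactly when their pairwise angles are $2\pi/3$: if the sum is $0$, then $|u_1+u_2|^2=1$ gives $u_1\cdot u_2=-\frac12$, and the converse follows by expanding $|u_1+u_2+u_3|^2$. So a non-degenerate tree $T$ equals $S(T)$ exactly when all angles at its Steiner points are $2\pi/3$. This is a local, scale-free test of optimality, and one would like to know how much length can be lost when the test is passed only up to an error.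

For $\varepsilon\ge0$, an \emph{$\varepsilon$-approximate Steiner tree} is a non-degenerate tree with a Steiner topology such that at each Steiner point the three angles spanned by pairs of edges, measured in $[0,\pi]$, lie in $[2\pi/3-\varepsilon,2\pi/3+\varepsilon]$. For $n\ge3$ let $\mathcal{A}^d_\varepsilon(n)$ be the set of full $\varepsilon$-approximate Steiner trees on $n$ terminals in $\mathbb{R}^d$, and let $\overline{\mathcal{A}}^d_\varepsilon(n)$ be the subset of those $T$ whose terminals have a minimum Steiner tree with the same topology as $T$. Put
\[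
F_d(\varepsilon,n)=\sup_{T\in\mathcal{A}^d_\varepsilon(n)}\frac{L(T)-L(S(T))}{L(S(T))},\qquad
\overline{F}_d(\varepsilon,n)=\sup_{T\in\overline{\mathcal{A}}^d_\varepsilon(n)}\frac{L(T)-L(S(T))}{L(S(T))},
\]
so that $\overline{F}_d\le F_d$. The following problem comes from Ras, Swanepoel and Thomas \cite{RST}.

\begin{quote}
\emph{Is it true that for every $d\ge2$ there are $\varepsilon_0>0$ and $C_d>0$ such that $\overline{F}_d(\varepsilon,n)<C_d\varepsilon$ for all $\varepsilon\in(0,\varepsilon_0)$ and all $n\ge3$?}
\end{quote}

A linear bound is the natural guess. For $d\ge3$ nothing smaller is possible, because a single Steiner point already produces an excess of order $\varepsilon$ (Example~\ref{ex:star}). If every Steiner point were responsible only for an excess of order $\varepsilon$ times the length of the edges near it, then summing over the tree would give a bound $C\varepsilon$ independent of $n$. The restriction to topologies of minimum Steiner trees makes the guess still more plausible, since it excludes trees that cross themselves wildly. Nevertheless the answer is no: the bound holds for $d=2$ and fails for every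 $d\ge3$.

\begin{theorem}\label{thm:A}
For $0<\varepsilon\le\pi/6$ and all $n\ge3$,
\[
\overline{F}_2(\varepsilon,n)\le F_2(\varepsilon,n)\le\frac{4\sin(\varepsilon/2)}{1-2\sin(\varepsilon/2)}<5\varepsilon .
\]
For all $d\ge2$, $n\ge3$ and $6\varepsilon<1$,
\[
F_d(\varepsilon,n)\le\frac{2\sqrt{6\varepsilon}}{1-\sqrt{6\varepsilon}} .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d\ge3$. For every integer $K\ge2$ there are $n_K\in\mathbb{N}$ and $\varepsilon_K>0$ such that $\overline{F}_d(\varepsilon,n_K)\ge\frac{K}{600}\,\varepsilon$ for all $0<\varepsilon<\varepsilon_K$.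
\end{theorem}

Theorem~\ref{thm:B} answers the question: given $d\ge3$ and any $\varepsilon_0,C_d>0$, choose $K>600\,C_d$ and $0<\varepsilon<\min(\varepsilon_0,\varepsilon_K)$; then $\overline{F}_d(\varepsilon,n_K)>C_d\varepsilon$. If the topology is unrestricted, the order of the excess can be found exactly.

\begin{theorem}\label{thm:C}
There are absolute constants $c,C,\varepsilon_0>0$ such that
\[
c\,\varepsilon^{2/3}\le\sup_nF_d(\varepsilon,n)\le C\varepsilon^{2/3}\qquad\text{for all } d\ge3 \text{ and } 0<\varepsilon<\varepsilon_0 .
\]
In particular $\overline{F}_d(\varepsilon,n)\le C\varepsilon^{2/3}$.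
\end{theorem}

For $d\ge3$, then, $\sup_n\overline{F}_d(\varepsilon,n)$ is $O(\varepsilon^{2/3})$ and not $O(\varepsilon)$. Its exact order is not determined here; the number $\varepsilon_K$ comes from compactness arguments and is not explicit.

Section~\ref{sec:force} expresses the excess through the forces at the Steiner points and proves Theorem~\ref{thm:A}. Section~\ref{sec:twist} constructs binary trees in $\mathbb{R}^3$ in which the forces on $K$ levels cooperate. To prove Theorem~\ref{thm:B} these trees must be given the topology of a minimum Steiner tree without destroying the cooperation: Section~\ref{sec:dense} shows that many terminals placed along an embedded tree force it to be minimal, and Section~\ref{sec:jogs} attaches such terminals in a way that leaves the tree free to move. Section~\ref{sec:C} proves Theorem~\ref{thm:C}, which is not used for Theorem~\ref{thm:B}.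

\section{Forces at the Steiner points}\label{sec:force}

For a unit vector $u$ let $P_ux=x-(x\cdot u)u$ be the component of $x$ orthogonal to $u$. For a full topology $\mathcal{T}$ let $L_{\mathcal{T}}(P)$ be the least length of a tree with topology $\mathcal{T}$ on $P$. The minimum is attained, since in a tree of length at most $L$ every vertex is within distance $L$ of $p_1$. There are finitely many full topologies on $n$ labeled terminals.

\begin{lemma}\label{lem:basic}
Let $P$ be a family of $n\ge3$ points.
\begin{enumerate}
\item[(a)] The length of a minimum Steiner tree of $P$ is $\min_{\mathcal{T}\text{ full}}L_{\mathcal{T}}(P)$.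
\item[(b)] If $\mathcal{T}$ is full and one point of $P$ is moved a distance $s$, then $L_{\mathcal{T}}(P)$ changes by at most $s$.
\item[(c)] If $P\subset\mathbb{R}^3\subset\mathbb{R}^d$, then $L_{\mathcal{T}}(P)$ is the same in $\mathbb{R}^3$ and in $\mathbb{R}^d$. Hence $F_d\ge F_3$ and $\overline{F}_d\ge\overline{F}_3$ for $d\ge3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A tree with a full topology on $P$ interconnects $P$. Conversely, take a straight-line tree interconnecting $P$ and attach each terminal as a new leaf, by an edge of length $0$, to a vertex at its position. Repeatedly delete leaves that are not terminals and replace paths through vertices of degree $2$ by single edges; then split each vertex of degree $m>3$ into $m-2$ vertices of degree $3$ joined by edges of length $0$. No step increases the length, and the result is a tree with a full topology on $P$.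

(b) Keep the Steiner points of a shortest tree fixed; only the one edge at the moved terminal changes.

(c) The orthogonal projection onto $\mathbb{R}^3$ fixes $P$ and does not increase lengths. By (a), a minimum Steiner tree of $P$ in $\mathbb{R}^3$ is then also minimum in $\mathbb{R}^d$, so $\mathcal{A}^3_\varepsilon(n)\subset\mathcal{A}^d_\varepsilon(n)$ and $\overline{\mathcal{A}}^3_\varepsilon(n)\subset\overline{\mathcal{A}}^d_\varepsilon(n)$, with the same relative excess.
\end{proof}

The following notation is used throughout. Let $T$ be a non-degenerate full tree. Orient each edge $e$, from $x$ to $y$ say, and let $\ell_e$ be its length and $u_e$ its direction. The \emph{force} $g_v$ at a Steiner point $v$ is the sum of the three unit vectors pointing from $v$ along its edges. A \emph{displacement} assigns a vector $z_v$ to each Steiner point and $z=0$ to each terminal; put $\Delta_e=z_y-z_x$. Since $u_e$ points outward at $x$ and $-u_e$ points outward at $y$, regrouping by vertices gives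
\begin{equation}\label{eq:parts}
\sum_eu_e\cdot\Delta_e=-\sum_vz_v\cdot g_v .
\end{equation}
Every tree $T'$ with the same topology and terminals as $T$ arises from $T$ by a displacement $z$, and its edge vectors are $\ell_eu_e+\Delta_e$. From $|\ell_eu_e+\Delta_e|\ge\ell_e+u_e\cdot\Delta_e$ and \eqref{eq:parts},
\begin{equation}\label{eq:first}
L(T)-L(T')\le\sum_vz_v\cdot g_v .
\end{equation}
The length that can be gained is at most the work done by the forces. The case of zero forces contains the only instance of the uniqueness of $S(T)$ that we use.

\begin{lemma}\label{lem:equil}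
Let $T$ be a non-degenerate full tree with all angles at Steiner points equal to $2\pi/3$. Then $T$ is the unique shortest tree with its topology on its terminals.
\end{lemma}

\begin{proof}
All $g_v$ vanish, so $L(T')\ge L(T)$ by \eqref{eq:first}. If equality holds, then every $\ell_eu_e+\Delta_e$, and so every $\Delta_e$, is parallel to $u_e$. Root the tree at a terminal, so that every Steiner point has two children. If $z=0$ at both children of $v$, then $z_v$ is parallel to two independent directions, so $z_v=0$. Induction from the leaves upward gives $z=0$.
\end{proof}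

How large can a force be? In space, the three edges at $v$ can leave their common plane like the ribs of an umbrella, and the angles change only to second order in the tilt. Let $e_0,e_1,e_2$ be unit vectors with sum $0$, let $\nu$ be a unit normal of their plane, and tilt them by an angle $\beta\in[0,\pi/2)$:
\[
u_i=\cos\beta\,e_i+\sin\beta\,\nu,\qquad u_i\cdot u_j=-\tfrac12+\tfrac32\sin^2\beta\ \ (i\ne j),\qquad u_0+u_1+u_2=3\sin\beta\,\nu .
\]
The pairwise angles equal $2\pi/3-\varepsilon$ when $-\frac12+\frac32\sin^2\beta=\cos(\frac{2\pi}3-\varepsilon)$, that is, when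
\begin{equation}\label{eq:beta}
\sin^2\beta=\tfrac13(1-\cos\varepsilon)+\tfrac1{\sqrt3}\sin\varepsilon .
\end{equation}
For $0\le\varepsilon\le\frac12$ we always let $\beta$ be defined by \eqref{eq:beta}. From $\varepsilon-\varepsilon^3/6\le\sin\varepsilon\le\varepsilon$ and $0\le1-\cos\varepsilon\le\varepsilon^2/2$ we get
\begin{equation}\label{eq:betabounds}
\varepsilon/2\le\sin^2\beta\le\varepsilon\qquad(0\le\varepsilon\le\tfrac12).
\end{equation}
So an angle error $\varepsilon$ allows a force of order $\sqrt\varepsilon$, normal to the plane of the vertex.

\begin{example}\label{ex:star}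
Let $T$ be the star in $\mathbb{R}^3$ with Steiner point $0$ and terminals $u_0,u_1,u_2$. The star with center $\sin\beta\,\nu$ has edge vectors $\cos\beta\,e_i$, so it is $S(T)$ by Lemma~\ref{lem:equil}. There is only one full topology on three terminals, so $T\in\overline{\mathcal{A}}^3_\varepsilon(3)$ by Lemma~\ref{lem:basic}(a). The relative excess is
\[
\frac{3-3\cos\beta}{3\cos\beta}\ge1-\cos\beta\ge\tfrac12\sin^2\beta\ge\tfrac14\varepsilon .
\]
A force of order $\sqrt\varepsilon$ moves the Steiner point a distance of order $\sqrt\varepsilon$, and the work has order $\varepsilon$.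
\end{example}

To use \eqref{eq:first} as an upper bound with no dependence on $n$, we need to bound the total displacement by the length. Each $z_v$ is a sum of the $\pm\Delta_e$ along any path from $v$ to a terminal. The point is to choose the paths so that no edge is charged twice.

\begin{lemma}[Routing]\label{lem:routing}
If $T'$ arises from $T$ by the displacement $z$, then $\sum_v|z_v|\le\sum_e|\Delta_e|\le L(T)+L(T')$.
\end{lemma}

\begin{proof}
Root the tree at a terminal and call the two children of each Steiner point left and right. Let $\pi(v)$ be the path that goes from $v$ to its right child and then always to left children until it reaches a terminal. An edge leading to a right child lies only in $\pi$ of its upper end. If an edge leading to a left child lies in $\pi(v)$, go up from it through edges leading to left children until the first right child is met; $v$ must be the parent of that vertex. So the paths $\pi(v)$ are edge-disjoint. As $z=0$ at terminals, $|z_v|\le\sum_{e\in\pi(v)}|\Delta_e|$, and summing over $v$ gives the first inequality. The second holds because $\Delta_e$ is the difference of the edge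 vectors of $T'$ and $T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T\in\mathcal{A}^d_\varepsilon(n)$, $S=S(T)$, and suppose $|g_v|\le\gamma<1$ for all $v$. By \eqref{eq:first} and Lemma~\ref{lem:routing}, $L(T)-L(S)\le\gamma(L(T)+L(S))$. Hence $L(S)\ge\frac{1-\gamma}{1+\gamma}L(T)>0$ and
\[
\frac{L(T)-L(S)}{L(S)}\le\frac{2\gamma}{1-\gamma}.
\]
If $\theta_1,\theta_2,\theta_3$ are the angles at $v$, then, since the cosine is $1$-Lipschitz,
\begin{equation}\label{eq:force}
|g_v|^2=3+2\sum_i\cos\theta_i=2\sum_i\bigl(\cos\theta_i-\cos\tfrac{2\pi}3\bigr)\le6\varepsilon .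
\end{equation}
So $\gamma=\sqrt{6\varepsilon}$ works in every dimension.

Now let $d=2$ and $\varepsilon\le\pi/6$. For three unit vectors in the plane, either the three angles sum to $2\pi$ or the largest is the sum of the other two. In the second case the largest would be at least $\frac{4\pi}3-2\varepsilon>\frac{2\pi}3+\varepsilon$, which is excluded. So $\theta_i=\frac{2\pi}3+a_i$ with $\sum a_i=0$ and $|a_i|\le\varepsilon$; the first-order terms in \eqref{eq:force} now cancel. The function $a\mapsto\cos(\frac{2\pi}3+a)$ is convex on $[-\frac\pi6,\frac\pi6]$, because the cosine is nonpositive on $[\frac\pi2,\frac{5\pi}6]$. So $|g_v|^2$ is largest at a vertex of the hexagon $\{\sum a_i=0,\ |a_i|\le\varepsilon\}$, that is, at a permutation of $(\varepsilon,-\varepsilon,0)$. There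
\[
|g_v|^2=3+2\bigl(2\cos\tfrac{2\pi}3\cos\varepsilon-\tfrac12\bigr)=2-2\cos\varepsilon=4\sin^2(\varepsilon/2).
\]
Thus $\gamma=2\sin(\varepsilon/2)\le\varepsilon$ works, and $\frac{2\gamma}{1-\gamma}\le\frac{2\varepsilon}{1-\varepsilon}<5\varepsilon$ because $\varepsilon<\frac35$.
\end{proof}

In the plane the force has order $\varepsilon$, and the crude bound on the displacement is enough. In space we are left with a gap between the $\varepsilon$ of Example~\ref{ex:star} and the $\sqrt\varepsilon$ of Theorem~\ref{thm:A}. The question is whether forces of order $\sqrt\varepsilon$ can move the Steiner points by much more than $\sqrt\varepsilon$.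

\section{Twisted binary trees}\label{sec:twist}

\subsection{What a displacement costs}

Moving the ends of an edge relative to each other \emph{along} the edge changes its length linearly; only the transverse part $P_{u_e}\Delta_e$ has a second-order cost.

\begin{lemma}\label{lem:move}
Let $T$ be a non-degenerate full tree, $z$ a displacement and $t>0$. Suppose each edge $e$ satisfies one of
\[
\text{\rm(i)}\ \ P_{u_e}\Delta_e=0\ \text{ and }\ \ell_e+t\,u_e\cdot\Delta_e\ge0,\qquad\quad\text{\rm(ii)}\ \ \ell_e+t\,u_e\cdot\Delta_e\ge\ell_e/2 .
\]
Then
\[
L(T)-L(S(T))\ge t\sum_vz_v\cdot g_v-t^2\sum_e\frac{|P_{u_e}\Delta_e|^2}{\ell_e}.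
\]
\end{lemma}

\begin{proof}
Apply the displacement $tz$. The new edge vector has component $A=\ell_e+t\,u_e\cdot\Delta_e$ along $u_e$ and a transverse part of length $D=t|P_{u_e}\Delta_e|$. In case (i) its length is $A$; in case (ii) it is $\sqrt{A^2+D^2}\le A+D^2/(2A)\le A+D^2/\ell_e$. Sum over $e$ and use \eqref{eq:parts}.
\end{proof}

We apply this to binary trees of depth $K$. For words $\omega\in\{1,2\}^j$, $0\le j\le K$, there is an edge $E_\omega$ of length $\ell_\omega$ and direction $u_\omega$, oriented away from a root terminal $r$. The edge $E_\emptyset$ starts at $r$. For $|\omega|<K$ the edge $E_\omega$ ends at a Steiner point $v_\omega$, where $E_{\omega1}$ and $E_{\omega2}$ start; for $|\omega|=K$ it ends at a terminal $t_\omega$. The edges $E_\emptyset$ and $E_\omega$ with $|\omega|=K$ are \emph{end edges}, the others are \emph{interior edges}. Directions and lengths determine the tree once $r$ is fixed.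

Suppose every Steiner point $v_\omega$ is an umbrella with tilt $\beta$ and normal $\nu_\omega$, and suppose the displacement $z_\omega=z_{v_\omega}$ \emph{slides} along the interior edges: the two ends of an interior edge $E_\omega$ have the same component $p_\omega$ orthogonal to $u_\omega$. For an end edge let $p_\omega$ be the component at its Steiner point. Only the end edges cost anything, and with
\begin{equation}\label{eq:BR}
B=\sum_{|\omega|<K}z_\omega\cdot\nu_\omega,\qquad R=\frac{|p_\emptyset|^2}{\ell_\emptyset}+\sum_{|\omega|=K}\frac{|p_\omega|^2}{\ell_\omega},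
\end{equation}
Lemma~\ref{lem:move} gives an excess of at least $3t\sin\beta\,B-t^2R$. The best $t$ makes this $9\sin^2\beta\,B^2/(4R)$, so the relative excess is at least of order $\varepsilon B^2/(RL)$, where $L=L(T)$. Write $m_j=\sum_{|\omega|=j}|p_\omega|$. By the Cauchy--Schwarz inequality $RL\ge(m_0+m_K)^2$, with near equality if $\ell_\omega$ is proportional to $|p_\omega|$ on the end edges and the interior edges are short. So we need sliding displacements for which $B/(m_0+m_K)$ is unbounded as $K\to\infty$.

\subsection{One vertex and one edge}

The mechanism is visible for $\beta=0$ at a Steiner point and one of its children. Let $e_0,e_1,e_2$ be the outward directions at $v$, with $e_0$ toward the root, let $\nu$ be the normal and $f_i=\nu\times e_i$. Each frame $(e_i,f_i,\nu)$ is positively oriented and orthonormal, and $f_0\cdot f_i=e_0\cdot e_i=-\frac12$ for $i=1,2$. Take $z=c(f_0+\sigma\nu)$ with $c,\sigma>0$. Then $P_{e_0}z=z$ and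
\begin{equation}\label{eq:split}
P_{e_i}z=c\bigl(\tfrac12(-f_i)+\sigma\nu\bigr)\qquad(i=1,2).
\end{equation}
The in-plane part is shared between the two child edges, half to each, and does no work. The normal part does work against the force, but it is handed in full to both child edges, so its total doubles. If the ratio $\sigma$ of normal to in-plane part is the same at all Steiner points, then, with $m_0=1$,
\[
m_j=\lambda^j,\qquad \lambda=\sqrt{\frac{1+4\sigma^2}{1+\sigma^2}},\qquad B=\frac{\sigma}{\sqrt{1+\sigma^2}}\sum_{j<K}\lambda^j .
\]
The limit $\sigma\to\infty$ is a planar tree pushed out of its plane: $\lambda=2$, $B=2^K-1$, and $B/m_K<1$. For any fixed $\sigma$ we have $\lambda>1$, and $B/m_K<1/(\lambda-1)$ is again bounded in $K$: the last levels dominate, as in the guess of Section~\ref{sec:intro}. But the work per level is linear in $\sigma$, while $\lambda-1$ is quadratic. For $\sigma=K^{-1/2}$ we have $\lambda^K\le(1+4/K)^{K/2}\le e^2$ and $B\ge K/\sqrt{K+1}$, so $B^2/(m_0+m_K)^2$ grows linearly in $K$.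

By \eqref{eq:split} the ratio of normal to in-plane part doubles at each vertex. To restore it, the plane at the child $v'$ at the end of $e_i$ must be turned about the edge. At $v'$ the direction toward the root is $-e_i$, and we require $P_{e_i}z=c'(f'+\sigma\nu')$ with $c'>0$ and $(-e_i,f',\nu')$ positively oriented and orthonormal. The frame $(-e_i,-f_i,\nu)$ is also positively oriented, so $(f',\nu')$ arises from $(-f_i,\nu)$ by a rotation about $e_i$. The vector $P_{e_i}z$ has polar angle $\arctan2\sigma$ in the old basis and $\arctan\sigma$ in the new one, so the angle of rotation is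
\begin{equation}\label{eq:twist}
\phi=\arctan2\sigma-\arctan\sigma\in(0,\pi/2).
\end{equation}
This twist is where the third dimension is used a second time.

\subsection{The construction}\label{sub:construction}

Fix $K\ge2$, $\sigma=K^{-1/2}$, $0\le\varepsilon\le\frac12$, and $\beta$ as in \eqref{eq:beta}. We define unit vectors $u_\omega$ and vectors $0\ne p_\omega\perp u_\omega$ in $\mathbb{R}^3$ recursively, starting from fixed unit vectors $u_\emptyset\perp p_\emptyset$. Let $u_\omega,p_\omega$ be given, $|\omega|<K$. Put $u_0=-u_\omega$, $s=\sigma\cos\beta$ and $c_\omega=|p_\omega|/\sqrt{1+s^2}$. There is a unique positively oriented orthonormal frame $(u_0,f_0,m)$ with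
\[
p_\omega=c_\omega(f_0+s\,m).
\]
Indeed $m=u_0\times f_0$, the map $J x=u_0\times x$ satisfies $J^2=-1$ on $u_0^\perp$, and so $f_0=(p_\omega-sJp_\omega)/(c_\omega(1+s^2))$, which is a unit vector. Tilt the frame about $f_0$:
\[
e_0=\cos\beta\,u_0-\sin\beta\,m,\qquad \nu_\omega=\sin\beta\,u_0+\cos\beta\,m,\qquad e_{1}=-\tfrac12e_0+\tfrac{\sqrt3}2f_0,\qquad e_{2}=-\tfrac12e_0-\tfrac{\sqrt3}2f_0 .
\]
Then $(e_0,f_0,\nu_\omega)$ is a positively oriented orthonormal frame, $e_0+e_1+e_2=0$, and $u_0=\cos\beta\,e_0+\sin\beta\,\nu_\omega$. Set, for $i=1,2$,
\[
u_{\omega i}=\cos\beta\,e_i+\sin\beta\,\nu_\omega,\qquad z_\omega=c_\omega(f_0+\sigma\nu_\omega),\qquad p_{\omega i}=P_{u_{\omega i}}z_\omega .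
\]
The outward directions $-u_\omega,u_{\omega1},u_{\omega2}$ at $v_\omega$ form an umbrella with tilt $\beta$. So their pairwise angles are $\frac{2\pi}3-\varepsilon$, and
\begin{equation}\label{eq:work}
g_{v_\omega}=3\sin\beta\,\nu_\omega,\qquad z_\omega\cdot\nu_\omega=\sigma c_\omega,\qquad B=\sigma\sum_{|\omega|<K}c_\omega .
\end{equation}
Since $z_\omega=c_\omega(f_0+s\,m)+c_\omega\sigma\sin\beta\,u_0$, the displacement slides along interior edges:
\begin{equation}\label{eq:slide}
P_{u_\omega}z_\omega=p_\omega,\qquad P_{u_{\omega i}}z_\omega=p_{\omega i}.
\end{equation}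
From $|z_\omega|^2=c_\omega^2(1+\sigma^2)$ and $z_\omega\cdot u_{\omega i}=c_\omega(\pm\frac{\sqrt3}2\cos\beta+\sigma\sin\beta)$, with the upper sign for $i=1$,
\begin{equation}\label{eq:ratio}
\frac{|p_{\omega i}|^2}{c_\omega^2}=1+\sigma^2-\bigl(\pm\tfrac{\sqrt3}2\cos\beta+\sigma\sin\beta\bigr)^2=\tfrac14+\sigma^2+\bigl(\tfrac34-\sigma^2\bigr)\sin^2\beta\mp\sqrt3\,\sigma\sin\beta\cos\beta .
\end{equation}
By the Cauchy--Schwarz inequality the subtracted square is at most $\frac34+\sigma^2$, so
\begin{equation}\label{eq:lowerp}
|p_{\omega i}|\ge c_\omega/2>0,
\end{equation}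
and the recursion continues. All these vectors are continuous functions of $\beta$, and none depends on the lengths $\ell_\omega$. For $\beta=0$ the recursion is the one worked out in \eqref{eq:split} and \eqref{eq:twist}.

For any positive lengths, these directions give a full $\varepsilon$-approximate tree on $2^K+1$ terminals. For Theorem~\ref{thm:B} the tree with $\beta=0$ must be \emph{embedded}, meaning that distinct edges meet only in common endpoints. The twist provides this.

\begin{lemma}\label{lem:embed}
For almost every choice of the lengths $\ell_\omega>0$, the tree $\Gamma$ obtained for $\beta=0$ is embedded.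
\end{lemma}

\begin{proof}
By \eqref{eq:twist}, the planes spanned by the edges at the two ends of an interior edge $G$ are distinct, so they share only the direction of $G$. If $E,G,F$ are consecutive edges of a path, then $u_E,u_G$ span the first plane and $u_F$ lies in the second and is not parallel to $u_G$. Hence any three consecutive edges of a path have linearly independent directions.

Adjacent edges make an angle $2\pi/3$ and meet only at their common vertex. Let $E,F$ be non-adjacent, let $G_1,\dots,G_k$ $(k\ge1)$ be the edges of the path between them, and let $W=\operatorname{span}(u_E,u_F)$. If $E\cap F\ne\emptyset$, then the vector from the first to the last vertex of the path, $\sum_j\pm\ell_{G_j}u_{G_j}$, lies in $W$. Not all $u_{G_j}$ lie in $W$: otherwise $E$, $G_1$ and the next edge ($G_2$, or $F$ if $k=1$) would have directions in a space of dimension at most $2$. So an intersection forces a nontrivial linear condition on the lengths. Finitely many such conditions exclude only a null set.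
\end{proof}

Nothing so far says that these trees have the topology of a minimum Steiner tree of their terminals. That is the task of the next two sections.

\section{Dense terminals force minimality}\label{sec:dense}

A tree with angles $2\pi/3$ is shortest for its own topology, but another topology may do better. If terminals are placed densely along the tree, every competitor that is no longer must stay close to it, and then it contains a tree with the same topology. We write $\mathcal{H}^1$ for one-dimensional Hausdorff measure, which on finite unions of segments is the length, and $V_\rho(A)$ for the open $\rho$-neighborhood of a set $A$.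

\begin{proposition}\label{prop:dense}
Let $\Gamma\subset\mathbb{R}^3$ be an embedded finite tree with straight edges and at least one non-leaf vertex, whose non-leaf vertices have degree $3$ and angles $2\pi/3$. For $M\in\mathbb{N}$ let $N_M$ consist of the leaves of $\Gamma$ and, for each edge, the $M-1$ points that divide it into $M$ equal parts. For all large $M$, every connected finite union $\Sigma$ of segments with $\Sigma\supset N_M$ satisfies $\mathcal{H}^1(\Sigma)\ge L(\Gamma)$, with equality only if $\Sigma=\Gamma$.
\end{proposition}

We use the following textbook facts. A $1$-Lipschitz map does not increase $\mathcal{H}^1$. The Hausdorff distance of compact sets $A,A'$ is the infimum of the $\rho$ with $A\subset V_\rho(A')$ and $A'\subset V_\rho(A)$. By Blaschke's selection theorem, a sequence of nonempty compact subsets of a ball has a subsequence that converges in this distance; a limit of connected compact sets is connected. By Go\l\k{a}b's theorem, if connected compact sets $\Sigma_i$ converge to $\Sigma_0$, then $\mathcal{H}^1(\Sigma_0)\le\liminf\mathcal{H}^1(\Sigma_i)$.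

A point in the interior of an edge cuts $\Gamma$ in two. We need the same statement for a thin neighborhood of $\Gamma$ and a small disk across the edge; this is where embeddedness enters.

\begin{lemma}\label{lem:sep}
Let $E$ be an edge of $\Gamma$ with direction $u$ and let $J$ be a closed segment in its relative interior. For $y\in J$ let $D_\rho(y)=\{x:(x-y)\cdot u=0,\ |x-y|<\rho\}$. For all small $\rho$ and all $y\in J$, the set $V_\rho(\Gamma)\setminus D_\rho(y)$ is the disjoint union of two open sets $V^-,V^+$, each containing one of the two components of $\Gamma\setminus\{y\}$.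
\end{lemma}

\begin{proof}
Identify points of $E$ with their coordinates $x\cdot u$. Let $J=[\xi_1,\xi_2]$, and choose $\mu>0$ such that $I=[\xi_1-2\mu,\xi_2+2\mu]$ lies in the relative interior of $E$. Let $A^-$ and $A^+$ be the closures of the two components of $\Gamma\setminus I$, containing $\xi_1-2\mu$ and $\xi_2+2\mu$ respectively. Let $\rho<\mu$ be such that $2\rho$ is less than each of
\[
\operatorname{dist}(A^-,A^+),\qquad\operatorname{dist}(A^-,[\xi_1-\mu,\xi_2+2\mu]),\qquad\operatorname{dist}(A^+,[\xi_1-2\mu,\xi_2+\mu]);
\]
these are distances of disjoint compact sets, because $\Gamma$ is embedded. Put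
\[
V^-=V_\rho(A^-)\cup\{x\in V_\rho(I):(x-y)\cdot u<0\},\qquad V^+=V_\rho(A^+)\cup\{x\in V_\rho(I):(x-y)\cdot u>0\}.
\]
These open sets are disjoint. Indeed $V_\rho(A^-)\cap V_\rho(A^+)=\emptyset$. If $x\in V_\rho(A^-)\cap V_\rho(I)$ and $(x-y)\cdot u>0$, take $w\in I$ with $|x-w|<\rho$; its coordinate exceeds $\xi_1-\rho>\xi_1-\mu$, while $\operatorname{dist}(w,A^-)<2\rho$, which contradicts the choice of $\rho$. The case with the signs exchanged is the mirror image.

A point $x\in V_\rho(\Gamma)$ outside $V^-\cup V^+$ lies in $V_\rho(I)$ and has $(x-y)\cdot u=0$. Then $y$ is the point of the line of $E$ nearest to $x$, so $|x-y|<\rho$ and $x\in D_\rho(y)$. Conversely $D_\rho(y)$ misses $V_\rho(A^\pm)$, since $\operatorname{dist}(y,A^\pm)>2\rho$, and so it misses $V^\pm$. Finally, the components of $\Gamma\setminus\{y\}$ are $A^-\cup[\xi_1-2\mu,y)\subset V^-$ and $(y,\xi_2+2\mu]\cup A^+\subset V^+$.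
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dense}]
Suppose not. Then for infinitely many $M$ there is a connected finite union of segments $\Sigma_M\supset N_M$ with $\Sigma_M\ne\Gamma$ and $\mathcal{H}^1(\Sigma_M)\le L(\Gamma)$.

\emph{Step 1: the competitors converge to $\Gamma$.} The $\Sigma_M$ are connected, contain the leaves and have bounded length, so they lie in a fixed ball. A subsequence converges to a compact connected set $\Sigma_0$, and $\Sigma_0\supset\Gamma$ because the sets $N_M$ converge to $\Gamma$. This is the only use of the division points. By Go\l\k{a}b's theorem $\mathcal{H}^1(\Sigma_0)\le L(\Gamma)=\mathcal{H}^1(\Gamma)$, so $\mathcal{H}^1(\Sigma_0\setminus\Gamma)=0$. If some $x\in\Sigma_0$ had distance $\delta>0$ from $\Gamma$, the connected set $\Sigma_0$ would meet every sphere of radius less than $\delta$ about $x$; the $1$-Lipschitz map $w\mapsto|w-x|$ would then give $\mathcal{H}^1(\Sigma_0\setminus\Gamma)\ge\delta$. So $\Sigma_0=\Gamma$.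

\emph{Step 2: cut points.} A set close to $\Gamma$ may still run along an edge in several strands. We show that it is too short to do so along most of an edge. In the relative interior of each edge $E$ choose a closed segment $J_E$, so long that $\eta:=L(\Gamma)-\sum_E|J_E|<\min_E|J_E|$. Choose $\rho$ so small that Lemma~\ref{lem:sep} applies to every $J_E$ and the tubes $U_E=\bigcup_{y\in J_E}D_\rho(y)$ are pairwise disjoint. By Step 1 we can fix $M$ with $\Sigma:=\Sigma_M\subset V_\rho(\Gamma)$. For $y\in J_E$ each component of $\Gamma\setminus\{y\}$ contains a leaf, so the connected set $\Sigma$ meets both $V^-$ and $V^+$ and therefore meets $D_\rho(y)$. Write $\Sigma$ as a union of segments with disjoint relative interiors and project orthogonally to the line of $E$. A segment not orthogonal to $E$ meets each $D_\rho(y)$ at most once, the projection does not increase the length of its part in $U_E$, and the segments orthogonal to $E$ concern only finitely many $y$. Hence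
\[
\mathcal{H}^1(\Sigma\cap U_E)\ge\int_{J_E}\#(\Sigma\cap D_\rho(y))\,dy .
\]
Summing over $E$ and using $\mathcal{H}^1(\Sigma)\le L(\Gamma)$ gives $\sum_E\int_{J_E}(\#(\Sigma\cap D_\rho(y))-1)\,dy\le\eta$. All integrands are nonnegative integers or infinite, and $\eta<|J_E|$, so each vanishes somewhere. Call an edge \emph{inner} if both ends have degree $3$. For each inner edge $E$ fix $\bar y_E\in J_E$ such that the disk $D_E=D_\rho(\bar y_E)$ meets $\Sigma$ in a single point $y_E$. For $x\in\Gamma\setminus\{\bar y_E\}$ let $V_E(x)$ be the one of the two sets of Lemma~\ref{lem:sep}, for $y=\bar y_E$, that contains $x$. Points of $\Gamma$ joined by a segment in $\Gamma\setminus\{\bar y_E\}$ have the same $V_E$.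

\emph{Step 3: the part of $\Sigma$ that belongs to a vertex.} For each vertex $v$ of degree $3$ put
\[
\Sigma_v=\{x\in\Sigma:\ x\in V_E(v)\cup\{y_E\}\text{ for every inner edge }E\}.
\]
We need three properties.
\begin{enumerate}
\item[(a)] \emph{For $v\ne w$, $\Sigma_v\cap\Sigma_w$ has at most one point.} Let $E$ be an edge on the path from $v$ to $w$. It is inner, $V_E(v)$ and $V_E(w)$ are disjoint, and so $\Sigma_v\cap\Sigma_w\subset\{y_E\}$.
\item[(b)] \emph{$\Sigma_v$ contains the leaves adjacent to $v$ and the points $y_{E'}$ for inner $E'\ni v$.} An edge from $v$ to a leaf contains no $\bar y_E$, which settles the leaves. For inner $E\ne E'$, the disk $D_{E'}\subset V_\rho(\Gamma)$ is connected and disjoint from $D_E$, so it lies in one of the two sets for $E$. It contains $y_{E'}$ and $\bar y_{E'}$, so $y_{E'}\in V_E(\bar y_{E'})=V_E(v)$, as $[v,\bar y_{E'}]\subset E'$ avoids $\bar y_E$.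
\item[(c)] \emph{A simple arc in $\Sigma$ with both ends in $\Sigma_v$ lies in $\Sigma_v$.} Otherwise it has a point $x$ with $x\notin V_E(v)\cup\{y_E\}$ for some inner $E$. As $\Sigma\cap D_E=\{y_E\}$, the point $x$ lies in the other of the two sets for $E$. A subarc from $x$ to an end of the arc must contain $y_E$: if not, it would be a connected subset of $V_\rho(\Gamma)\setminus D_E$ meeting both sets. But the two subarcs have only $x\ne y_E$ in common.
\end{enumerate}

\emph{Step 4: comparison.} The set $\Sigma$ is a connected finite graph with straight edges, so any two of its points are joined by a simple polygonal arc. Fix $v$ and let $y_1,y_2,y_3\in\Sigma_v$ be the points of (b) for the three edges at $v$. Take a simple arc from $y_1$ to $y_2$, and a simple arc from $y_3$ to $y_1$ stopped at its first point $s_v$ on the first arc. By (c) this gives three arcs in $\Sigma_v$ from $s_v$ to $y_1,y_2,y_3$ that meet only in $s_v$. Let $\Gamma'$ be the tree with the topology and the leaves of $\Gamma$ and with Steiner points $s_v$. By Lemma~\ref{lem:equil}, the triangle inequality $|s_v-s_w|\le|s_v-y_E|+|y_E-s_w|$ on inner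 edges, and (a),
\[
L(\Gamma)\le L(\Gamma')\le\sum_v\sum_{i=1}^3|y_i-s_v|\le\sum_v(\text{total length of the three arcs at }v)\le\mathcal{H}^1(\Sigma)\le L(\Gamma).
\]
This is where the angles $2\pi/3$ are used. Equality holds throughout. By the uniqueness in Lemma~\ref{lem:equil}, $s_v=v$ for all $v$; equality in the triangle inequality gives $y_E\in E$; and the arcs are the segments $[v,y_i]$. Their union is $\Gamma$, so $\Gamma\subset\Sigma$ and $\mathcal{H}^1(\Sigma\setminus\Gamma)=0$. The set $\Sigma\setminus\Gamma$ is relatively open in $\Sigma$, and a connected finite union of segments with more than one point has positive length near each of its points. So $\Sigma=\Gamma$, a contradiction.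
\end{proof}

\section{Jogs and the proof of Theorem~\ref{thm:B}}\label{sec:jogs}

By Lemma~\ref{lem:basic}(c) we may take $d=3$. Fix $K\ge2$ and the data of Section~\ref{sub:construction}. By Lemma~\ref{lem:embed} choose $\ell_\emptyset\in[2^K,2^K+1]$ and $\ell_\omega\in[1,2]$ for $\omega\ne\emptyset$ such that the tree $\Gamma$ for $\beta=0$ is embedded. Fix $M\ge2$ as in Proposition~\ref{prop:dense}, put $N=N_M$, and call the points of $N$ in the relative interiors of edges \emph{division points}.

The division points cannot serve as terminals. They have degree $2$, so the tree would not be full, and they would pin the edges, which must move sideways by $tp_\omega$. A terminal attached through a Steiner point avoids both problems, provided the Steiner point moves along its short edge to the terminal. One such Steiner point bends the chain by $\pi/3$; a second one bends it back.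

\subsection{The trees $T(\beta,\kappa)$}

Let $\kappa>0$. Put $\hat p_\omega=p_\omega/|p_\omega|$ and $a_\omega=\frac12u_\omega+\frac{\sqrt3}2\hat p_\omega$. Then $a_\omega$ and $u_\omega-a_\omega=\frac12u_\omega-\frac{\sqrt3}2\hat p_\omega$ are unit vectors, and $a_\omega\cdot u_\omega=\frac12$. Replace each edge $E_\omega$ by a \emph{chain} of $M$ segments of length $\ell_\omega/M$ and direction $u_\omega$, the \emph{pieces}, with consecutive pieces joined by a \emph{jog} (Figure~\ref{fig:jog}). A jog consists of Steiner points $v$ and $v'=v+\kappa a_\omega$ joined by an edge, where the previous piece ends at $v$ and the next starts at $v'$, and of two terminals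
\[
q=v+\tfrac\kappa8(u_\omega-a_\omega),\qquad q'=v'-\tfrac\kappa8(u_\omega-a_\omega),
\]
joined to $v$ and $v'$ respectively by \emph{legs}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (v) at (0,0);
\coordinate (w) at (60:2);
\draw[thick] (-2.6,0) -- (v) -- (w) -- ++(2.6,0);
\draw[thick] (v) -- ++(-60:0.8) coordinate (q);
\draw[thick] (w) -- ++(120:0.8) coordinate (p);
\draw[->,dashed] (v) -- ++(120:1.1) node[above] {$z$};
\fill (v) circle (1.6pt) node[below left] {$v$};
\fill (w) circle (1.6pt) node[below right] {$v'$};
\draw[fill=white] (q) circle (2pt) node[right] {$\,q$};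
\draw[fill=white] (p) circle (2pt) node[left] {$q'\,$};
\node[right] at (60:0.9) {$\,\kappa a_\omega$};
\draw[->] (2.4,0) -- ++(0.9,0) node[right] {$u_\omega$};
\draw[->] (2.4,0) -- ++(0,0.9) node[above] {$\hat p_\omega$};
\end{tikzpicture}
\caption{A jog in a chain of direction $u_\omega$, drawn in the plane of $u_\omega$ and $\hat p_\omega$. The Steiner points $v,v'$ have angles $2\pi/3$; the terminals $q,q'$ hang on parallel legs (longer here than in the text). Both Steiner points are moved by the same vector $z$, parallel to the legs, whose component orthogonal to $u_\omega$ points in the direction $\hat p_\omega$.}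
\label{fig:jog}
\end{figure}

The outward unit vectors are $-u_\omega,\ a_\omega,\ u_\omega-a_\omega$ at $v$ and their negatives at $v'$. They sum to $0$, so the angles in a jog are exactly $2\pi/3$ and the forces vanish. The resulting tree $T(\beta,\kappa)$, with root $r$ fixed, is a full $\varepsilon$-approximate Steiner tree. Its topology $\mathcal{T}$ and its number of terminals
\[
n_K=1+2^K+2(M-1)(2^{K+1}-1)
\]
do not depend on $\beta$ or $\kappa$. Let $P(\beta,\kappa)$ be its labeled family of terminals, which depends continuously on $(\beta,\kappa)$. As $\kappa\to0$, the terminals of $T(0,\kappa)$ tend to the points of $N$, both terminals of a jog tending to the same division point.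

\subsection{The topology $\mathcal{T}$ is the unique optimal one}

\begin{lemma}\label{lem:topo}
For all small $\kappa>0$ and every full topology $\mathcal{T}'\ne\mathcal{T}$,
\[
L_{\mathcal{T}'}(P(0,\kappa))>L_{\mathcal{T}}(P(0,\kappa))=L(T(0,\kappa)).
\]
\end{lemma}

Proposition~\ref{prop:dense} determines a good topology at the scale of $\Gamma$. It cannot see how $q$ and $q'$ are attached, since at $\kappa=0$ all attachments have the same length. These finitely many local choices are compared by a flow argument at scale $\kappa$.

\begin{proof}
The equality is Lemma~\ref{lem:equil}. If the inequality fails for arbitrarily small $\kappa$, there are a fixed $\mathcal{T}'\ne\mathcal{T}$, numbers $\kappa_i\to0$ and trees $T_i$ with topology $\mathcal{T}'$ on $P(0,\kappa_i)$ such that $L(T_i)\le L(T(0,\kappa_i))\to L(\Gamma)$. The $T_i$ lie in a fixed ball, so along a subsequence all vertices converge. The limit $T_\infty$ is a possibly degenerate tree with topology $\mathcal{T}'$ and $L(T_\infty)\le L(\Gamma)$, whose image is a connected finite union of segments containing $N$, of $\mathcal{H}^1$-measure at most $L(T_\infty)$.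 By Proposition~\ref{prop:dense} the image is $\Gamma$, and $L(T_\infty)=L(\Gamma)$.

\emph{The limit covers $\Gamma$ once.} Contract the edges of length $0$ in $T_\infty$. This gives an abstract metric tree $G$ of total length $L(\Gamma)$ and a surjective map $\varphi:G\to\Gamma$ that is isometric on each edge. Adding up the lengths of the images of the edges gives $L(\Gamma)=\int_\Gamma\#\varphi^{-1}(w)\,d\mathcal{H}^1(w)$, so almost every $w\in\Gamma$ has exactly one preimage. Suppose $\varphi(x)=\varphi(y)$ with $x\ne y$. The path from $x$ to $y$ maps to a closed polygonal curve of positive length in $\Gamma$. Let $w$ be a point of this curve that is not a vertex of $\Gamma$, not $\varphi(x)$, and not the image of a vertex of $G$. Each time the curve visits $w$ it runs straight through $w$, from one component of $\Gamma\setminus\{w\}$ to the other; since it returns to its starting point, it visits $w$ at least twice. Such $w$ form a set of positive measure, a contradiction. So $\varphi$ is a continuous bijection of compact spaces, hence a homeomorphism.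

\emph{The shape of $\mathcal{T}'$.} A vertex of $G$ comes from a subtree of $\mathcal{T}'$ with $k$ Steiner points and $j$ terminals, left by $D$ edges. Counting degrees gives $3k+j=2(k+j-1)+D$, so $k=j+D-2$. Here $D$ is the degree of $\Gamma$ at the image point, which is $2$ at interior points of edges, and $j$ is the number of terminals with that limit position, since $\varphi$ is injective. At a leaf of $\Gamma$, $j=D=1$ and $k=0$. At a vertex of degree $3$, $j=0$, $D=3$ and $k=1$. At a division point, $j=D=2$ and $k=2$. At any other point $j=0$, $D=2$, $k=0$, which is an empty subtree, so $G$ has no vertex there. Thus the edges of $G$ correspond to the pieces of the edges of $\Gamma$.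

At a division point the subtree has four vertices and three edges. The terminals $q,q'$ have degree $1$, so each is joined to one of the two Steiner points $s_1,s_2$, the third edge joins $s_1$ to $s_2$, and the two leaving edges, denoted $-$ (toward $r$) and $+$ (away from $r$), end at $s_1$ or $s_2$. So $q,q',-,+$ are distributed in pairs in one of three ways:
\[
\text{I: }\{-,q\},\{q',+\};\qquad\text{II: }\{-,q'\},\{q,+\};\qquad\text{III: }\{q,q'\},\{-,+\},
\]
the first pair at $s_1$. Type I at every division point gives $\mathcal{T}$, so some division point has type II or III.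

\emph{The flow bound.} Suppose each oriented edge $e$ of a topology carries a vector $f_e$ with $|f_e|\le1$, and inflow equals outflow at every Steiner point. For any tree with this topology and edge vectors $\vec e$, we have $L\ge\sum_ef_e\cdot\vec e$, and regrouping by vertices as in \eqref{eq:parts} shows that the sum equals $\sum_x x\cdot(\text{inflow}-\text{outflow at }x)$ over the terminals $x$. On the pieces along $E_\omega$, oriented away from $r$, put $f_e=u_\omega$; this is conserved at $v_\omega$ because $u_\omega=u_{\omega1}+u_{\omega2}$ for $\beta=0$. At a division point on $E_\omega$ write $u=u_\omega$, $a=a_\omega$ and put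
\[
\begin{array}{llll}
\text{I:} & s_1\to q:\ u-a, & s_1\to s_2:\ a, & q'\to s_2:\ u-a;\\[2pt]
\text{II:} & s_1\to q':\ a, & s_1\to s_2:\ u-a, & q\to s_2:\ a;\\[2pt]
\text{III:} & q\to s_1:\ \frac{q'-q}{|q'-q|}, & s_1\to s_2:\ 0, & s_1\to q':\ \frac{q'-q}{|q'-q|}.
\end{array}
\]
In types I and II, $u$ enters $s_1$ and leaves as $a+(u-a)$, and $a+(u-a)$ enters $s_2$ and leaves as $u$; in type III, $u$ passes through $s_2$. On the terminals $P(0,\kappa_i)$ the bound is $X_i+\sum_b\chi_b$, where $X_i=\sum_{|\omega|=K}u_\omega\cdot t_\omega-u_\emptyset\cdot r$ does not depend on the types and $\chi_b$ is the contribution of the pair $q,q'$ at the division point $b$. With $q'-q=\kappa_i(\frac54a-\frac14u)$ and $a\cdot u=\frac12$,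
\begin{align*}
\text{I:}\quad&\chi_b=(a-u)\cdot(q'-q)=\kappa_i\bigl(\tfrac54-\tfrac18-\tfrac58+\tfrac14\bigr)=\tfrac34\kappa_i,\\
\text{II:}\quad&\chi_b=a\cdot(q'-q)=\kappa_i\bigl(\tfrac54-\tfrac18\bigr)=\tfrac98\kappa_i,\\
\text{III:}\quad&\chi_b=|q'-q|\ge a\cdot(q'-q)=\tfrac98\kappa_i .
\end{align*}
In $T(0,\kappa_i)$, with the flow of type I everywhere, each edge vector is a positive multiple of the unit vector $f_e$, so the bound is attained: $L(T(0,\kappa_i))=X_i+\sum_b\frac34\kappa_i$. As $\mathcal{T}'$ has a division point of type II or III, $L(T_i)>L(T(0,\kappa_i))$, a contradiction.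
\end{proof}

\begin{remark}
The legs must be short compared with the jog edge. For legs of length $\eta\kappa$ the same computation gives $\chi_b=(\frac12+2\eta)\kappa$ for type I and $(1+\eta)\kappa$ for type II, so the comparison works exactly when $\eta<\frac12$.
\end{remark}

Fix $\kappa$ as in Lemma~\ref{lem:topo}, so small that the total length of all jog edges and legs is at most $1$, and write $T_\beta=T(\beta,\kappa)$. The strict inequalities survive a small tilt. By Lemma~\ref{lem:basic}(b) each of the finitely many functions $\beta\mapsto L_{\mathcal{T}'}(P(\beta,\kappa))$ is continuous, so for small $\beta$ the topology $\mathcal{T}$ is still the unique minimizer. By Lemma~\ref{lem:basic}(a), $S(T_\beta)$ is a minimum Steiner tree of the terminals of $T_\beta$, and it has topology $\mathcal{T}$. It is even non-degenerate: if $\beta_i\to0$, the trees $S(T_{\beta_i})$ stay in a ball, and any limit of a subsequence has topology $\mathcal{T}$, terminals $P(0,\kappa)$ and length $L_{\mathcal{T}}(P(0,\kappa))$, so it is $T_0$ by Lemma~\ref{lem:equil}; hence $S(T_\beta)\to T_0$. Thus $T_\beta\in\overline{\mathcal{A}}^3_\varepsilon(n_K)$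 for all small $\varepsilon$.

\subsection{The excess of $T_\beta$}

Extend the displacement of Section~\ref{sub:construction} to the jogs. Keep $z_\omega$ at $v_\omega$, and give both Steiner points of a jog on chain $\omega$ the vector
\[
z=\vartheta\bigl(p_\omega-\tfrac1{\sqrt3}|p_\omega|u_\omega\bigr)=-\tfrac2{\sqrt3}\vartheta|p_\omega|\,(u_\omega-a_\omega),\qquad\text{so that }P_{u_\omega}z=\vartheta p_\omega .
\]
This vector is parallel to the legs because the jog was drawn in the plane of $u_\omega$ and $p_\omega$. Number the jogs of a chain $i=1,\dots,M-1$ in the direction away from $r$, and take $\vartheta=1$ on interior chains, $\vartheta=i/M$ on the chain $\emptyset$, and $\vartheta=1-i/M$ on chains with $|\omega|=K$. The transverse parts $P_{u_e}\Delta_e$ are as follows.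
\begin{itemize}
\item On jog edges $\Delta_e=0$, and on legs $\Delta_e$ is parallel to the leg. Both cost nothing.
\item On an interior chain $P_{u_\omega}z=p_\omega$ at all Steiner points, including both ends by \eqref{eq:slide}. The pieces cost nothing.
\item On an end chain $P_{u_\omega}z$ goes in $M$ equal steps between $0$ at the terminal and $p_\omega$ at the other end. The $M$ pieces contribute $M\cdot(|p_\omega|/M)^2/(\ell_\omega/M)=|p_\omega|^2/\ell_\omega$, as the undivided edge would.
\end{itemize}
The jog points carry no force. So for every $t>0$ for which all edges satisfy condition (ii), Lemma~\ref{lem:move} and \eqref{eq:work} give $L(T_\beta)-L(S(T_\beta))\ge3t\sin\beta\,B-t^2R$ with $B,R$ as in \eqref{eq:BR}. Take $t=3\sin\beta\,B/(2R)$. Since $B$ and $R$ are positive and continuous in $\beta$, this $t$ tends to $0$ with $\beta$. The edge lengths of $T_\beta$ do not depend on $\beta$ and the displacement stays bounded, so (ii) holds for small $\beta>0$, and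
\begin{equation}\label{eq:excess}
L(T_\beta)-L(S(T_\beta))\ge\frac{9\sin^2\beta\,B^2}{4R}.
\end{equation}
At $\beta=0$, \eqref{eq:ratio} gives $|p_{\omega i}|^2/|p_\omega|^2=\frac{1/4+\sigma^2}{1+\sigma^2}\in[\frac14,\frac14(1+\frac4K)]$, so $2^{-|\omega|}\le|p_\omega|\le e^2\,2^{-|\omega|}$. Therefore, at $\beta=0$,
\[
B\ge\frac\sigma{\sqrt{1+\sigma^2}}\sum_{j<K}2^j2^{-j}=\frac K{\sqrt{K+1}}\ge\sqrt{K/2},\qquad R\le2^{-K}+2^Ke^44^{-K}\le56\cdot2^{-K}.
\]
For all $\beta$,
\[
L(S(T_\beta))\le L(T_\beta)\le(2^K+1)+2(2^{K+1}-2)+1<5\cdot2^K .
\]
At $\beta=0$ we thus have $\frac{9B^2}{4R\cdot5\cdot2^K}\ge\frac{9K}{2240}>\frac K{300}$, and by continuity the left side exceeds $\frac K{300}$ for small $\beta$. By \eqref{eq:excess} and \eqref{eq:betabounds} the relative excess of $T_\beta$ is at least $\frac K{300}\sin^2\beta\ge\frac K{600}\varepsilon$ for all small $\varepsilon>0$. This proves Theorem~\ref{thm:B}. \hfill$\square$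

\section{The order $\varepsilon^{2/3}$}\label{sec:C}

\subsection{Lower bound}

Without the minimality condition we may let $K$ grow as $\varepsilon\to0$. What limits $K$ is the length of the interior edges. With $|p_\emptyset|=1$ and end edges of total length about $1$, we have $B\approx\sqrt K$ and $R\approx1$, so the best $t$ has order $\sqrt{\varepsilon K}$. An interior edge at level $j$ must be long enough, about $t2^{-j}$, to absorb the sliding of its ends. The interior edges then have total length about $tK$, and this stays bounded exactly when $\varepsilon K^3$ does. The excess $\varepsilon K$ becomes $\varepsilon^{2/3}$.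

By Lemma~\ref{lem:basic}(c) let $d=3$. Let $0<\varepsilon\le\frac14$, $K=\lceil\varepsilon^{-1/3}\rceil$, $\sigma=K^{-1/2}$. Then $2\le K\le2\varepsilon^{-1/3}$ and $\varepsilon K\le2\varepsilon^{2/3}\le1$, so $\sin\beta\le\sqrt\varepsilon\le\sigma$ by \eqref{eq:betabounds}. Let $T$ be the tree of Section~\ref{sub:construction}, without jogs, with
\[
\alpha=\frac1{2(1+e^{14})},\quad t=\alpha\sqrt{\varepsilon K},\quad\ell_\emptyset=1,\quad\ell_\omega=5000\,t\,2^{-|\omega|}\ (1\le|\omega|<K),\quad\ell_\omega=2^{-K}\ (|\omega|=K).
\]
Its edges may cross; $T\in\mathcal{A}^3_\varepsilon(2^K+1)$ regardless.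

By \eqref{eq:ratio}, $c_\omega\le|p_\omega|$ and $\sin\beta\le\sigma$, we have $|p_{\omega i}|^2\le|p_\omega|^2\bigl(\frac14+(1+\frac34+\sqrt3)\sigma^2\bigr)\le\frac14(1+\frac{14}K)|p_\omega|^2$. By \eqref{eq:lowerp}, $c_{\omega i}^2\ge c_\omega^2/(4(1+\sigma^2))$, and $c_\emptyset^2\ge1/(1+\sigma^2)$. As $(1+\frac{14}K)^K\le e^{14}$ and $(1+\frac1K)^K\le e<4$,
\[
|p_\omega|\le e^72^{-|\omega|},\qquad c_\omega\ge\tfrac12\,2^{-|\omega|}\quad\text{and}\quad|z_\omega|=c_\omega\sqrt{1+\sigma^2}\le\sqrt2\,|p_\omega|\quad(|\omega|<K),
\]
the first bound holding also for $|\omega|=K$. Hence $B\ge\frac12\sigma K=\frac12\sqrt K$ and $R\le1+2^Ke^{14}4^{-K}2^K=1+e^{14}$.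

We check the hypotheses of Lemma~\ref{lem:move}. On an interior edge $E_{\omega i}$ the transverse part vanishes by \eqref{eq:slide}, and
\[
|\Delta_e|\le|z_{\omega i}|+|z_\omega|\le3\sqrt2\,e^7\,2^{-|\omega i|}<5000\cdot2^{-|\omega i|},
\]
so (i) holds. On the end edges (ii) holds because $t\le\alpha$: for $E_\emptyset$, $t|z_\emptyset|\le\sqrt2\alpha\le\frac12$, and for an edge from $v_\omega$ to a terminal, $t|z_\omega|\le2\sqrt2\,e^7\alpha\,2^{-K}\le\frac12\,2^{-K}$. With $\sin\beta\ge\sqrt{\varepsilon/2}$,
\[
L(T)-L(S(T))\ge3t\sin\beta\,B-t^2R\ge\varepsilon K\Bigl(\frac{3\alpha}{2\sqrt2}-\frac\alpha2\Bigr)\ge\frac\alpha2\,\varepsilon K\ge\frac\alpha2\,\varepsilon^{2/3}.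
\]
Finally $L(S(T))\le L(T)\le2+5000\,tK$ and $tK=\alpha\sqrt\varepsilon K^{3/2}\le2^{3/2}\alpha$. So the relative excess is at least $c\,\varepsilon^{2/3}$ with $c=\frac\alpha2/(2+5000\cdot2^{3/2}\alpha)$.

\subsection{Upper bound}

The upper bound reverses the computation \eqref{eq:split}. The large part of the force is normal to the plane of the vertex, so only the normal part of the displacement does much work. A normal part makes the transverse displacement grow in passing from the parent edge to the child edges. This growth must be undone somewhere, since the displacement vanishes at the terminals, and undoing it has a second-order cost.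

Let $d\ge3$, $0<\varepsilon\le\frac1{100}$, $T\in\mathcal{A}^d_\varepsilon(n)$, $S=S(T)$, and let $z$ be the displacement from $T$ to $S$. Root the tree at a terminal and orient the edges from parent to child. Put $\Lambda=L(T)+L(S)$. Since $\sqrt{6\varepsilon}\le\frac13$, Theorem~\ref{thm:A} gives $L(T)\le2L(S)$, so $\Lambda\le3L(S)$.

\emph{The cost.} For a unit vector $u$ and $x\ne0$ we have $|P_ux|^2=(|x|-u\cdot x)(|x|+u\cdot x)\le2|x|(|x|-u\cdot x)$, so $|x|\ge u\cdot x+|P_ux|^2/(2|x|)$. Apply this to the edge vectors $x_e=\ell_eu_e+\Delta_e$ of $S$, for which $P_{u_e}x_e=P_{u_e}\Delta_e$; edges with $x_e=0$ have $P_{u_e}\Delta_e=0$ and contribute no second term. With $Q=\sum_e|P_{u_e}\Delta_e|$, the Cauchy--Schwarz inequality gives $Q^2\le L(S)\sum_{x_e\ne0}|P_{u_e}\Delta_e|^2/|x_e|$. So \eqref{eq:first} improves to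
\begin{equation}\label{eq:refined}
L(T)-L(S)\le\sum_v|z_v\cdot g_v|-\frac{Q^2}{2L(S)}.
\end{equation}

\emph{Every vertex is nearly an umbrella.} Let $u_0,u_1,u_2$ be the outward unit vectors at $v$, with $u_0$ toward the root, and let $\theta_{ij}$ be their angles. Three distinct points of the unit sphere are not collinear, so they span an affine plane. Let $\Pi$ be its direction space and $h\nu$ the point of the plane nearest to $0$, where $0\le h<1$ and $\nu\perp\Pi$ is a unit vector (any such vector if $h=0$; one exists as $d\ge3$). Then $u_i=h\nu+\sqrt{1-h^2}\,\hat u_i$ with unit vectors $\hat u_i\in\Pi$. The decomposition $g_v=3h\nu+\sqrt{1-h^2}\sum_i\hat u_i$ is orthogonal, so $9h^2\le6\varepsilon$ by \eqref{eq:force}. From $\cos\theta_{ij}=h^2+(1-h^2)\,\hat u_i\cdot\hat u_j$,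
\[
|\hat u_i\cdot\hat u_j-\cos\theta_{ij}|=\frac{h^2(1-\cos\theta_{ij})}{1-h^2}\le\frac{2h^2}{1-h^2}\le3\varepsilon,
\]
so $|\hat u_i\cdot\hat u_j+\frac12|\le4\varepsilon\le0.04$. Where the cosine lies in $[-0.54,-0.46]$ the sine exceeds $\frac45$, so by the mean value theorem the angles between the $\hat u_i$ differ from $\frac{2\pi}3$ by at most $5\varepsilon$. The vectors $\hat u_1,\hat u_2$ lie on opposite sides of $\hat u_0$ in $\Pi$, for otherwise their angle would be at most $10\varepsilon$. Let $e_0=\hat u_0$, and let $e_1,e_2\in\Pi$ be the unit vectors at angle exactly $\frac{2\pi}3$ to $e_0$ on the sides of $\hat u_1,\hat u_2$. Then $\sum e_i=0$, $|\hat u_i-e_i|\le5\varepsilon$ and $|\sum\hat u_i|\le10\varepsilon$. Consequently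
\[
|u_i-e_i|\le h+(1-\sqrt{1-h^2})+5\varepsilon\le h+h^2+5\varepsilon\le2\sqrt\varepsilon,\qquad|g_v-3h\nu|\le10\varepsilon,
\]
and with $\zeta_v=z_v\cdot\nu$,
\begin{equation}\label{eq:normalwork}
|z_v\cdot g_v|\le\sqrt{6\varepsilon}\,|\zeta_v|+10\varepsilon|z_v| .
\end{equation}

\emph{Normal parts make the transverse displacement grow.} Let $z_v\ne0$. Let $f_i$ be $e_i$ rotated by $\pi/2$ in $\Pi$, in a fixed sense, let $c_i=z_v\cdot f_i$, so that $c_0=-c_1-c_2$, and let $s\ge|\zeta_v|$ be the length of the component of $z_v$ orthogonal to $\Pi$. Then $|P_{e_i}z_v|=\sqrt{c_i^2+s^2}$. The triangle inequality for $(c_1,s)$ and $(c_2,s)$ in $\mathbb{R}^2$ and the bound $c_0^2+s^2\le|z_v|^2$ give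
\[
|P_{e_1}z_v|+|P_{e_2}z_v|-|P_{e_0}z_v|\ge\sqrt{c_0^2+4s^2}-\sqrt{c_0^2+s^2}\ge\frac{3s^2}{2|z_v|+|z_v|}\ge\frac{\zeta_v^2}{|z_v|}.
\]
For unit vectors $u,e$ we have $P_ux-P_ex=(x\cdot(e-u))e+(x\cdot u)(e-u)$, so $|P_{u_i}z_v-P_{e_i}z_v|\le2|u_i-e_i||z_v|\le4\sqrt\varepsilon|z_v|$. Therefore
\[
|P_{u_1}z_v|+|P_{u_2}z_v|-|P_{u_0}z_v|\ge\frac{\zeta_v^2}{|z_v|}-12\sqrt\varepsilon\,|z_v| .
\]
Sum over the $v$ with $z_v\ne0$. Each Steiner point is the parent in two edges and the child in one, and $z=0$ at terminals, so the left sides add up to $\sum_e(|P_{u_e}z_x|-|P_{u_e}z_y|)\le Q$, where $e$ runs from the parent $x$ to the child $y$. With Lemma~\ref{lem:routing}, $\sum_v\zeta_v^2/|z_v|\le Q+12\sqrt\varepsilon\,\Lambda$, and by the Cauchy--Schwarz inequality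
\[
\sum_v|\zeta_v|\le\Bigl(\sum_v\frac{\zeta_v^2}{|z_v|}\Bigr)^{1/2}\Bigl(\sum_v|z_v|\Bigr)^{1/2}\le\bigl((Q+12\sqrt\varepsilon\,\Lambda)\Lambda\bigr)^{1/2}.
\]

\emph{Conclusion.} Insert this into \eqref{eq:normalwork} and \eqref{eq:refined}, put $q=Q/L(S)$, and use $\Lambda\le3L(S)$ and $\sqrt{x+y}\le\sqrt x+\sqrt y$:
\[
\frac{L(T)-L(S)}{L(S)}\le\sqrt{18\varepsilon\,(q+36\sqrt\varepsilon)}+30\varepsilon-\tfrac12q^2\le\bigl(\sqrt{18\varepsilon q}-\tfrac12q^2\bigr)+26\,\varepsilon^{3/4}+30\,\varepsilon .
\]
The function $A\sqrt q-\frac12q^2$ is largest at $q=(A/2)^{2/3}$, where it equals $\frac32(A/2)^{4/3}$. For $A=\sqrt{18\varepsilon}$ this is a constant times $\varepsilon^{2/3}$, which dominates the other two terms. The extremal $q$ has order $\varepsilon^{1/3}$, the order of $t$ in the lower bound. This completes the proof of Theorem~\ref{thm:C}. \hfill$\square$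

\begin{thebibliography}{1}
\bibitem{RST} Charl Ras, Konrad J. Swanepoel, Doreen Thomas, \emph{Approximate Euclidean Steiner Trees}, arXiv:1605.01172 (2016).
\end{thebibliography}
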